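\title{Cayley maps for projective unitary groups}

\begin{abstract}
A Cayley map for a connected linear algebraic group $G$ over a field $K$ of characteristic $0$ is a $K$-birational isomorphism from $G$ to its Lie algebra that commutes with conjugation. We prove that the projective unitary group $\mathbf{PGU}_m(L/K)$ of a quadratic extension $L/K$ admits a Cayley map for every odd $m\ge5$. In particular the compact real groups $\mathbf{PGU}_{2n+1}$ are Cayley for all $n\ge2$, although $\mathbf{PGU}_3$ is not. The maximal torus and its Lie algebra are both quotients of $(\mathbb P^1)^m$, by two one-dimensional subgroups of $\mathrm{PGL}_2$, and for odd $m\ge5$ the group $\mathrm{PGL}_2$ splits off from $(\mathbb P^1)^m$ compatibly with permutations of the factors. We also treat the other forms of $\mathrm{PGL}_m$ and determine which real groups $\mathbf{PGU}(p,q)$ are Cayley and which are stably Cayley.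
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field of characteristic $0$ and let $G$ be a connected linear algebraic group over $K$. A \emph{Cayley map} for $G$ is a $K$-birational isomorphism $G\dashrightarrow\operatorname{Lie}(G)$ that is equivariant for the action of $G$ on itself by conjugation and the adjoint action on $\operatorname{Lie}(G)$. The group $G$ is \emph{Cayley} if it admits a Cayley map, and \emph{stably Cayley} if $G\times_K\mathbb G_m^r$ is Cayley for some $r\ge0$. On a real Lie group the logarithm identifies a neighborhood of $1$ with a neighborhood of $0$ in the Lie algebra and commutes with conjugation. A Cayley map is a rational substitute: it linearizes the conjugation action on a dense open set, by formulas with coefficients in $K$.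

Let $L=K(\sqrt d)$ be a quadratic field extension with conjugation $z\mapsto\bar z$, and put $g^*={}^t\bar g$ for a matrix $g$. Let $\mathbf U_m=\{g: g^*g=1\}$ be the unitary $K$-group of the Hermitian form $\sum z_i\bar z_i$ on $L^m$, and let $S=R^1_{L/K}\mathbb G_m=\{z:z\bar z=1\}$ be the norm-one torus, embedded in $\mathbf U_m$ as the scalar matrices. We put
\[
\mathbf{PGU}_m(L/K)=\mathbf U_m/S .
\]
Over $L$ the group $\mathbf U_m$ becomes $\mathrm{GL}_m$ and $S$ becomes its center, so $\mathbf{PGU}_m(L/K)$ is a form of $\mathrm{PGL}_m$; it is the adjoint group of $\mathbf{SU}_m$. For $L/K=\mathbb C/\mathbb R$ the torus $S$ is the circle group, $\mathbf{SU}_m$ is the compact special unitary group, and we write $\mathbf{PGU}_m$ for its adjoint group, following the Book of Involutions in preferring this notation to $\mathbf{PSU}_m$.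

The two nearest relatives of $\mathbf{PGU}_m(L/K)$ have one-line Cayley maps.

\begin{example}\label{ex:U}
The Lie algebra of $\mathbf U_m$ consists of the matrices $x$ with $x^*=-x$. If $g^*=g^{-1}$, then $x=(g-1)(g+1)^{-1}$ satisfies $x^*=(g^{-1}-1)(g^{-1}+1)^{-1}=-x$, and $g=(1+x)(1-x)^{-1}$. So $g\mapsto x$ is a Cayley map for $\mathbf U_m$.
\end{example}

\begin{example}\label{ex:PGL}
Let $A$ be a central simple $K$-algebra of degree $m$ with reduced trace $\operatorname{Trd}$, for instance the matrix algebra with its trace. The group $\mathrm{GL}_1(A)/\mathbb G_m$ is open in the projective space $\mathbb P(A)$, and its Lie algebra $A/K$ is identified with the space $A^0$ of elements of reduced trace $0$, because $\operatorname{Trd}(1)=m\neq0$. The map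
\[
[a]\longmapsto \frac{m}{\operatorname{Trd}(a)}\,a-1
\]
is an isomorphism $\{\operatorname{Trd}\ne0\}\to A^0$ with inverse $b\mapsto[1+b]$, and it commutes with conjugation. So $\mathrm{GL}_1(A)/\mathbb G_m$ is Cayley.
\end{example}

Neither formula serves for $\mathbf{PGU}_m$. The first does not carry cosets of the scalars in $\mathbf U_m$ to cosets of the scalars in the Lie algebra. The second is not defined over $\mathbb R$ when $m\ge3$: for $g=\operatorname{diag}(z_1,\dots,z_m)$ with $|z_i|=1$ and trace $a$, the matrix $(m/a)g-1$ is skew-Hermitian only if every $z_i/a$ has real part $1/m$, and at most two points of the circle of radius $1/|a|$ do.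

Two facts are known. The $\mathbb R$-groups $\mathbf{PGU}_{2n+1}$ are stably Cayley for all $n\ge1$ (Borovoi--Kunyavski\u{\i}--Lemire--Reichstein), and $\mathbf{PGU}_3$ is not Cayley. The following question is posed in \cite{BD}.

\medskip
\noindent\textbf{Question.} For which $n\ge2$ is the $\mathbb R$-group $\mathbf{PGU}_{2n+1}$ Cayley?
\medskip

The question is one of cancellation: can the auxiliary factors $\mathbb G_m$ be removed? An invariant that ignores such factors, like the lattice obstruction of Section~\ref{sec:even}, cannot decide it, and the case $n=1$ invites the guess that the answer is always negative. It is always positive.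

\begin{theorem}\label{thm:A}
Let $L/K$ be a quadratic extension of fields of characteristic $0$. If $m\ge5$ is odd, then $\mathbf{PGU}_m(L/K)$ is a Cayley $K$-group. In particular the $\mathbb R$-groups $\mathbf{PGU}_{2n+1}$ are Cayley for all $n\ge2$.
\end{theorem}

Thus $n=1$ is the only exception. For the next statement, a $K$-form of $\mathrm{PGL}_m$ is \emph{inner} if it is a twist of $\mathrm{PGL}_m$ by a Galois cocycle of inner automorphisms, and \emph{outer} otherwise (see Section~\ref{sec:forms}); for $m=2$ there are no outer forms.

\begin{theorem}\label{thm:B}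
Let $K$ be a field of characteristic $0$ and let $G$ be a $K$-form of $\mathrm{PGL}_m$, $m\ge2$.
\begin{enumerate}
\item[(1)] If $G$ is an inner form, then $G$ is Cayley.
\item[(2)] If $G$ is an outer form and $m\ge5$ is odd, then $G$ is Cayley.
\item[(3)] If $G$ is an outer form and $m\ge4$ is even, then $G$ is not stably Cayley.
\item[(4)] If $G$ is an outer form and $m=3$, then $G\times\mathbb G_m$ is Cayley.
\end{enumerate}
\end{theorem}

Let $\mathbf{PGU}(p,q)$ be the quotient by the scalars of the unitary $\mathbb R$-group of a Hermitian form of signature $(p,q)$ on $\mathbb C^{p+q}$.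

\begin{corollary}\label{cor:C}
Let $p+q=m\ge2$. The real group $\mathbf{PGU}(p,q)$ is Cayley if and only if $m=2$ or $m\ge5$ is odd. It is stably Cayley if and only if $m=2$ or $m$ is odd.
\end{corollary}

The fact that $\mathbf{PGU}_3$ is not Cayley is not reproved here; among the proofs it is used only for the case $m=3$ of the corollary.

The proof of Theorem~\ref{thm:A} has three steps. A Cayley map is equivalent to a birational isomorphism between the maximal torus $S^m/S$ and its Lie algebra $\mathbb G_a^m/\mathbb G_a$ that commutes with the symmetric group $\mathfrak S_m$ (Section~\ref{sec:torus}). Both varieties are birationally quotients of $(\mathbb P^1)^m$, by two subgroups $S$ and $\mathbb G_a$ of $\mathrm{PGL}_2$ (Section~\ref{sec:subgroups}). For odd $m\ge5$ one can normalize $m$ points of the line by a M\"obius transformation that does not depend on their order (Section~\ref{sec:points}, where $m=5$ is done by explicit formulas); both quotients then become $\mathbb A^2\times M_{0,m}$ (Section~\ref{sec:proofA}). What singles out $m=3$ is that three points of the line can be permuted at will by M\"obius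 transformations.

\section{Equivariant birational maps and twisting}\label{sec:prelim}

A \emph{variety} is a geometrically integral separated scheme of finite type over a field. Let a linear algebraic $K$-group $H$, connected or not, act on $K$-varieties $Y$ and $Z$. A rational map $f\colon Y\dashrightarrow Z$ is \emph{equivariant} if $f\circ h=h\circ f$ as rational maps over $\overline K$ for all $h\in H(\overline K)$. We write $Y\sim Z$ for a birational isomorphism over the ground field. We use throughout that in characteristic $0$ a dominant morphism of varieties that is injective on $\overline K$-points is birational.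

\begin{lemma}\label{lem:open}
An $H$-equivariant birational isomorphism $f\colon Y\dashrightarrow Z$ restricts to an isomorphism between $H$-stable dense open subsets.
\end{lemma}

\begin{proof}
The domain of definition $\operatorname{dom}f$ is $H$-stable because $f=h\circ f\circ h^{-1}$, and so is $\operatorname{dom}f^{-1}$. Let $U$ be the set of $y\in\operatorname{dom}f$ with $f(y)\in\operatorname{dom}f^{-1}$, and define $U'\subset Z$ symmetrically. These sets are open, dense and $H$-stable. On $U$ the morphism $f^{-1}\circ f$ is the identity, since it is so on a dense subset. Hence $f(U)\subset U'$; by symmetry $f^{-1}(U')\subset U$, and the two restrictions are mutually inverse.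
\end{proof}

We recall twisting. Let $E/E_0$ be a Galois extension with group $\Gamma$, let $H$ be an $E_0$-group acting on a quasi-projective $E_0$-variety $Y$, and let $c\colon\Gamma\to H(E)$ be a continuous cocycle, that is, $c_{\gamma\gamma'}=c_\gamma\,\gamma(c_{\gamma'})$. Then $y\mapsto c_\gamma\cdot\gamma(y)$ is a new semilinear action of $\Gamma$ on $Y_E$. Galois descent says that there is an $E_0$-variety ${}_cY$, the \emph{twist} of $Y$, with $({}_cY)_E=Y_E$ and with this Galois action; a divisor on $Y_E$ that is stable under the new action, or a rational map that commutes with the new actions, is defined over $E_0$ for the twisted structures. If $Y$ is a vector space with a linear action of $H$, then ${}_cY$ is a vector space of the same dimension (Hilbert's Theorem~90 for $\mathrm{GL}_N$).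

\begin{lemma}\label{lem:twist}
\begin{enumerate}
\item[(a)] Let $f\colon Y\dashrightarrow Z$ be an $H$-equivariant birational isomorphism of quasi-projective $E_0$-varieties. Then $f$ defines a birational isomorphism ${}_cY\dashrightarrow{}_cZ$ over $E_0$.
\item[(b)] Let $G$ be a connected linear algebraic $K$-group, let $c\colon\operatorname{Gal}(\overline K/K)\to G(\overline K)$ be a cocycle, and let ${}_cG$ be the twist of $G$ for the conjugation action. For every $r\ge0$, the group $G\times\mathbb G_m^r$ is Cayley if and only if ${}_cG\times\mathbb G_m^r$ is.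
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $f_E$ commutes with each $\gamma$ and each $c_\gamma$, hence with the twisted actions.

(b) The Lie algebra of ${}_cG\times\mathbb G_m^r$ is the twist of $\operatorname{Lie}(G\times\mathbb G_m^r)$ for the adjoint action. By (a) a Cayley map for $G\times\mathbb G_m^r$ descends to the twists, and it is still equivariant, since this is a condition over $\overline K$. Conversely, $\gamma\mapsto c_\gamma^{-1}$ is a cocycle with values in ${}_cG$, because $c_\gamma^{-1}\cdot c_\gamma\gamma(c_{\gamma'}^{-1})c_\gamma^{-1}=c_{\gamma\gamma'}^{-1}$, and it twists ${}_cG$ back to $G$.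
\end{proof}

\section{Reduction to the maximal torus}\label{sec:torus}

Let $m\ge2$ and $G=\mathbf{PGU}_m(L/K)$. The diagonal matrices in $\mathbf U_m$ form the torus $S^m$, whose image $T=S^m/S$ is a maximal torus of $G$. Its Lie algebra is $(\operatorname{Lie}S)^m/\operatorname{Lie}S$, and the basis $\sqrt d$ of the line $\operatorname{Lie}S=K\sqrt d$ identifies it with
\[
V=\mathbb G_a^m/\mathbb G_a ,
\]
the quotient by the diagonal. On every $m$-fold product, $\mathfrak S_m$ acts by $(\sigma x)_i=x_{\sigma^{-1}(i)}$. The permutation matrix of $\sigma$ lies in $\mathbf U_m(K)$, and its image $n_\sigma\in G(K)$ normalizes $T$ and acts on $T$ and on $V$ as $\sigma$. A general element of $G$ is conjugate into $T$, uniquely up to $\mathfrak S_m$, and this is all that a Cayley map has to respect.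

\begin{proposition}\label{prop:torus}
Let $r\ge0$. The group $G\times\mathbb G_m^r$ is Cayley if and only if there is an $\mathfrak S_m$-equivariant $K$-birational isomorphism $T\times\mathbb G_m^r\dashrightarrow V\times\mathbb A^r$, where $\mathfrak S_m$ acts trivially on $\mathbb G_m^r$ and $\mathbb A^r$.
\end{proposition}

\begin{proof}
Put $H=G\times\mathbb G_m^r$, $T_H=T\times\mathbb G_m^r$, $\mathfrak h=\operatorname{Lie}H$ and $\mathfrak t_H=\operatorname{Lie}T_H=V\times\mathbb A^r$. The group $H$ acts on $H$ and on $\mathfrak h$ through $G$. Over $\overline K$ we have $G=\mathrm{PGL}_m$ and $\operatorname{Lie}G=\mathfrak{gl}_m/\overline K$, and $T$ and $V$ consist of the classes of diagonal matrices. Call a point of $H$ or $\mathfrak h$ \emph{regular} if its first component is the class of a matrix with $m$ distinct eigenvalues. Regular points form a dense open set, and each of them is conjugate to a point of $T_H$, respectively $\mathfrak t_H$.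

Suppose first that the tori are equivariantly birational. By Lemma~\ref{lem:open} there is an $\mathfrak S_m$-equivariant isomorphism $\varphi\colon U\to U'$ between stable dense open sets $U\subset T_H$ and $U'\subset\mathfrak t_H$. After shrinking, $U$ and $U'$ consist of regular points. To spread $\varphi$ over all conjugates of $T$, let $\mathfrak S_m$ act on $(G/T)\times U$ and on $(G/T)\times U'$ by
\[
(gT,u)\cdot\sigma=(gn_\sigma T,\sigma^{-1}u).
\]
These varieties are quasi-projective, so the quotients by the finite group exist, and their $\overline K$-points are the orbits. The maps $(gT,u)\mapsto gug^{-1}$ and $(gT,v)\mapsto\operatorname{Ad}(g)v$ are $\mathfrak S_m$-invariant and induce $G$-equivariant $K$-morphisms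
\[
\mu\colon\bigl((G/T)\times U\bigr)/\mathfrak S_m\to H,\qquad \mu'\colon\bigl((G/T)\times U'\bigr)/\mathfrak S_m\to\mathfrak h .
\]
They are dominant: the image of $(G/T)\times T_H$ in $H$ contains the regular points, $(G/T)\times U$ is dense in $(G/T)\times T_H$, and the same holds with $\mathfrak t_H$, $\mathfrak h$, $U'$. They are injective on $\overline K$-points. Indeed, let $g_1u_1g_1^{-1}=g_2u_2g_2^{-1}$ and $h=g_2^{-1}g_1$. Then $h$ conjugates a diagonal matrix with distinct entries to a scalar multiple of another one, so it permutes the common eigenlines, the coordinate axes. Hence $h=n_\sigma t$ with $t\in T(\overline K)$, and $u_2=\sigma u_1$, which gives $(g_2T,u_2)\cdot\sigma=(g_1T,u_1)$. For $\mu'$ replace ``a scalar multiple'' by ``a scalar translate''. So $\mu$ and $\mu'$ are birational. The map $\mathrm{id}\times\varphi$ induces a $G$-equivariant isomorphism $\overline\varphi$ of their sources, and $\mu'\circ\overline\varphi\circ\mu^{-1}$ is a Cayley map for $H$.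

Conversely, let $f$ be a Cayley map for $H$, and let $\Omega\subset H$ be a stable dense open set on which $f$ is an open immersion (Lemma~\ref{lem:open}). It contains a regular point, hence a point of $T_H$. For $t\in\Omega\cap T_H$ and $t'\in T(\overline K)$ we have $\operatorname{Ad}(t')f(t)=f(t'tt'^{-1})=f(t)$. The fixed space of $T$ in $\mathfrak h$ is $\mathfrak t_H$, since $T$ acts on the off-diagonal entries through the nontrivial characters $t_i/t_j$. So $f$ restricts to an injective morphism $\Omega\cap T_H\to\mathfrak t_H$ between varieties of the same dimension. It is dominant, hence birational, and it commutes with the $n_\sigma$.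
\end{proof}

The torus $T\cong S^{m-1}$ is a rational variety, by Example~\ref{ex:U} for $\mathbf U_1=S$. All the difficulty lies in the action of $\mathfrak S_m$.

\section{The groups $S$ and $\mathbb G_a$ inside $\mathrm{PGL}_2$}\label{sec:subgroups}

The map $v\mapsto(1+v\sqrt d)/(1-v\sqrt d)$ is a birational isomorphism $\mathbb A^1\dashrightarrow S$, and applied in each coordinate it identifies $\mathbb G_a^m$ with $S^m$ equivariantly. It does not pass to the quotients $V$ and $T$, because it is not a homomorphism: from $(1+v\sqrt d)(1+w\sqrt d)=(1+dvw)+(v+w)\sqrt d$ one sees that multiplication in $S$ becomes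
\[
(v,w)\longmapsto\frac{v+w}{1+dvw},
\]
which for $d=-1$ is the addition formula for the tangent. But for fixed $w$ this is a M\"obius transformation of $v$, and so is $v\mapsto v+w$, which is the same formula with $d=0$. The two translation groups therefore lie in one group $\mathrm{PGL}_2$ acting on one line, and can be treated together.

Let $\mathrm{PGL}_2$ act on $\mathbb P^1$ by M\"obius transformations. For any $d\in K$ put
\[
e_d=\begin{pmatrix}0&1\\ d&0\end{pmatrix},\qquad
R_d=\left\{[\xi+\eta e_d]:\ \xi^2\ne d\eta^2\right\}\subset\mathrm{PGL}_2,
\]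
the unit group of the algebra $K[e_d]\cong K[y]/(y^2-d)$ modulo scalars, and
\[
Q_d=\left\{\begin{pmatrix}a&b\\ c&-a\end{pmatrix}\neq0:\ a^2+bc=d\right\}.
\]

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] $R_0\cong\mathbb G_a$, and $R_d\cong S$ if $L=K(\sqrt d)$ is a quadratic field extension.
\item[(b)] The orbit map $R_d\to\mathbb P^1$, $\rho\mapsto\rho(0)$, is an open embedding.
\item[(c)] The map $g\mapsto g^{-1}e_dg$ induces a birational isomorphism $R_d\backslash\mathrm{PGL}_2\sim Q_d$, and $Q_d\sim\mathbb A^2$.
\end{enumerate}
\end{lemma}

\begin{proof}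
The class $[\xi+\eta e_d]$ acts by $y\mapsto(\xi y+\eta)/(d\eta y+\xi)$.

(a) For $d=0$ this is the translation by $\eta/\xi$. If $d$ is not a square, then $K[e_d]\cong L$ and $R_d=R_{L/K}\mathbb G_m/\mathbb G_m$. The homomorphism $R_{L/K}\mathbb G_m\to S$, $z\mapsto z/\bar z$, becomes $(z_1,z_2)\mapsto(z_1/z_2,z_2/z_1)$ over $L$; it is surjective with kernel the diagonal $\mathbb G_m$.

(b) As a variety, $R_d$ is the open subset $\xi^2\neq d\eta^2$ of the projective line with coordinates $[\xi:\eta]$, and the orbit map is $[\xi:\eta]\mapsto\eta/\xi$.

(c) A nonzero matrix of trace $0$ is not scalar, so it is determined up to conjugacy over $\overline K$ by its characteristic polynomial. Hence $Q_d$, the set of such matrices with polynomial $y^2-d$, is the conjugacy class of $e_d$. The matrices commuting with the nonscalar matrix $e_d$ are the $\xi+\eta e_d$, so the stabilizer of $e_d$ in $\mathrm{PGL}_2$ is $R_d$. Thus $R_d\backslash\mathrm{PGL}_2\to Q_d$ is bijective on $\overline K$-points, hence birational. The projection to $(a,b)$ is birational, with inverse given by $c=(d-a^2)/b$.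
\end{proof}

Let $X=(\mathbb P^1_K)^m$, with the diagonal action of $\mathrm{PGL}_2$ and the commuting action of $\mathfrak S_m$. By Lemma~\ref{lem:R}(b), $R_d^m$ is an open subset of $X$, compatibly with $\mathfrak S_m$ and with the diagonal action of $R_d$. So $T$ and $V$ are birationally the quotients of the same variety $X$ by $R_d$ and $R_0$. These subgroups are not conjugate, but by (c) their homogeneous spaces are birational. To use this we must separate the action of $\mathrm{PGL}_2$ on $X$ from that of $\mathfrak S_m$.

\section{Normalizing unordered points on the line}\label{sec:points}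

\subsection{Symmetric sections}
Let $m\ge3$, let $X^{\mathrm d}\subset X$ be the open set of $m$-tuples of distinct points, and let $M=M_{0,m}$ be the variety of tuples $(y_4,\dots,y_m)$ of distinct points of $\mathbb P^1\setminus\{0,1,\infty\}$. Put $s_0(y)=(0,1,\infty,y_4,\dots,y_m)$. A unique M\"obius transformation sends $(0,1,\infty)$ to three given distinct points, and
\begin{equation}\label{eq:triv}
\mathrm{PGL}_2\times M\to X^{\mathrm d},\qquad(g,y)\mapsto g\,s_0(y),
\end{equation}
is an isomorphism. Let $\pi\colon X^{\mathrm d}\to M$ be the resulting projection; its fibers are the $\mathrm{PGL}_2$-orbits. As $\mathfrak S_m$ permutes these orbits, it acts on $M$, by $\sigma y=\pi(\sigma s_0(y))$, and $\pi$ is equivariant. The trivialization \eqref{eq:triv} favors the first three points. We want one that does not.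

\begin{lemma}\label{lem:section}
Let $s\colon M\dashrightarrow X^{\mathrm d}$ be an $\mathfrak S_m$-equivariant rational section of $\pi$. Then $(g,y)\mapsto g\,s(y)$ is a $(\mathrm{PGL}_2\times\mathfrak S_m)$-equivariant birational isomorphism $\mathrm{PGL}_2\times M\dashrightarrow X$, where $\mathrm{PGL}_2$ acts by left translation on the first factor only and $\mathfrak S_m$ acts on $M$ only.
\end{lemma}

\begin{proof}
By \eqref{eq:triv}, $s(y)=h(y)s_0(y)$ for a rational map $h\colon M\dashrightarrow\mathrm{PGL}_2$, so our map is the composite of $(g,y)\mapsto(gh(y),y)$ and \eqref{eq:triv}. It is equivariant because $g\,s(\sigma y)=g\,\sigma s(y)=\sigma\,g\,s(y)$.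
\end{proof}

For small $m$ there is no such section. If $\sigma\ne1$ acts trivially on $M$, then $s(y)=s(\sigma y)=\sigma s(y)$, which is impossible for a tuple of distinct points. For $m=3$ the variety $M$ is a point. For $m=4$ a point of $M$ is determined by the cross-ratio
\[
\operatorname{cr}(x_1,x_2,x_3,x_4)=\frac{(x_1-x_3)(x_2-x_4)}{(x_1-x_4)(x_2-x_3)},
\]
which is unchanged by $(1\,2)(3\,4)$. The first case that has a chance is $m=5$.

\subsection{Five points}\label{sub:five}
We look for a coordinate on $\mathbb P^1$ that is attached to five points $x_1,\dots,x_5$ regardless of their order. A coordinate is a ratio of two linear forms, and the natural symmetric candidates are weighted sums $\sum\nu_i\,(y-x_i)$. The weights are dictated by the transformation rule: if $g\in\mathrm{GL}_2$ has determinant $\Delta$ and the M\"obius transformation $g$ has denominator $j(y)$, then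
\begin{equation}\label{eq:mob}
gy-gy'=\frac{\Delta\,(y-y')}{j(y)\,j(y')} .
\end{equation}
All five terms acquire the same factor if $\nu_i$ is multiplied by $\Delta^2/\prod_{k\ne i}j(x_k)$. A product of two differences in which the four points other than $x_i$ are paired off behaves in this way; it remains to make it symmetric in those four points.

For four points $u_1,\dots,u_4$ put
\[
P_1=(u_1-u_2)(u_3-u_4),\quad P_2=(u_1-u_3)(u_4-u_2),\quad P_3=(u_1-u_4)(u_2-u_3),
\]
\[
I=P_1^2+P_2^2+P_3^2,\qquad J=(P_1-P_2)(P_2-P_3)(P_3-P_1).
\]
The transpositions $(1\,2)$, $(2\,3)$, $(3\,4)$ of the points send $(P_1,P_2,P_3)$ to $-(P_1,P_3,P_2)$, $-(P_2,P_1,P_3)$, $-(P_1,P_3,P_2)$. In $J$ the sign $(-1)^3$ cancels the sign of the exchange, so $I$ and $J$ are symmetric in the four points. By \eqref{eq:mob}, $g$ multiplies each $P_i$ by $\lambda=\Delta^2/\prod j(u_k)$, so it multiplies $J/I$ by $\lambda$ and fixes $J^2/I^3$.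

For $x=(x_1,\dots,x_5)$ let $\nu_i$ and $h_i$ be the values of $J/I$ and $J^2/I^3$ at the four points other than $x_i$, and put
\[
\ell_x(y)=\sum_{i=1}^5\nu_i\,(y-x_i),\qquad \ell'_x(y)=\sum_{i=1}^5h_i\nu_i\,(y-x_i).
\]
Both forms are symmetric in $x_1,\dots,x_5$, and replacing $(x,y)$ by $(gx,gy)$ multiplies both by $\Delta^3/\bigl(j(y)\prod_{k=1}^5j(x_k)\bigr)$.

They are linearly independent for general $x$. It suffices to check this at one tuple where the five values of $I$ are nonzero, and we take $x=(0,0,1,2,3)$. If $u_1=u_2$, then $P_1=0$ and $P_2=-P_3$, so $I=2P_3^2$, $J=-2P_3^3$, $J/I=-P_3$ and $J^2/I^3=\frac12$. Hence $\nu_3=-6$, $\nu_4=-3$, $\nu_5=-2$ and $h_3=h_4=h_5=\frac12$. For $(0,1,2,3)$ we get $(P_1,P_2,P_3)=(1,-4,3)$, $I=26$, $J=-70$, so $\nu_1=\nu_2\neq0$ and $h_1=h_2=70^2/26^3\neq\frac12$. Therefore $\ell'_x-\frac12\ell_x=2\nu_1(h_1-\frac12)\,y$ is a nonzero multiple of $y$, while $\ell_x(0)=6+6+6\neq0$.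

So $g_x(y)=\ell_x(y)/\ell'_x(y)$ defines a rational map $X\dashrightarrow\mathrm{PGL}_2$, $x\mapsto g_x$, with $g_{\sigma x}=g_x$ and $g_{gx}\circ g=g_x$. The rational map $x\mapsto g_xx$ is constant on $\mathrm{PGL}_2$-orbits, hence of the form $s\circ\pi$ for a rational section $s$, and $s(\pi(\sigma x))=g_x\sigma x=\sigma s(\pi(x))$. This is a symmetric section for $m=5$.

Oddness entered when the points other than $x_i$ were paired off. To see what generalizes, note that $d(gy)=\Delta\,dy/j(y)^2$, so the quadratic differential $\ell_x(y)\,(dy)^2/\prod_k(y-x_k)$ is invariant under $g$. The forms $\ell_x,\ell'_x$ are thus a symmetric basis of the space of quadratic differentials with at most simple poles at the five points, that is, of the sections of a line bundle of degree $5-2\cdot2=1$. In general, Galois descent supplies such a basis without formulas.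

\subsection{An odd number of points}

\begin{proposition}\label{prop:split}
Let $m\ge5$ be odd. Then $\pi$ has an $\mathfrak S_m$-equivariant rational section. Hence $X\sim\mathrm{PGL}_2\times M$ over $K$, equivariantly for the actions of $\mathrm{PGL}_2\times\mathfrak S_m$ in Lemma~\ref{lem:section}.
\end{proposition}

\begin{proof}
Let $F=K(M)$, with $\mathfrak S_m$ acting by ${}^\sigma\phi=\phi\circ\sigma^{-1}$. The same formula gives actions on $\mathbb P^1(F)$ and $\mathrm{PGL}_2(F)$, the sets of rational maps from $M$ to $\mathbb P^1$ and $\mathrm{PGL}_2$. The plan is to read $\mathfrak S_m$ as a Galois group and the failure of $s_0$ to be equivariant as a cocycle.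

\emph{Step 1: $\mathfrak S_m$ acts faithfully on $F$.} Through $\pi$, the field $F$ is the field of $\mathrm{PGL}_2$-invariant rational functions on $X$, and it contains all cross-ratios. On $X$ we have ${}^\sigma x_i=x_{\sigma(i)}$. Let $\sigma\neq1$ and choose $i_1$ with $k=\sigma(i_1)\neq i_1$. As $m\ge5$, there are indices $i_2,i_3,i_4$ such that $i_1,\dots,i_4,k$ are distinct. The function $\operatorname{cr}(x_{i_1},\dots,x_{i_4})$ does not involve $x_k$, while its image $\operatorname{cr}(x_k,x_{\sigma(i_2)},x_{\sigma(i_3)},x_{\sigma(i_4)})$ under $\sigma$ depends on $x_k$. So $\sigma$ acts nontrivially. By Artin's lemma, $F$ is Galois over $F_0=F^{\mathfrak S_m}$ with group $\mathfrak S_m$.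

\emph{Step 2: the cocycle.} By \eqref{eq:triv}, the group $\mathrm{PGL}_2(F)$ acts simply transitively on the rational sections of $\pi$. The group $\mathfrak S_m$ acts on them by $\sigma*s=\sigma\circ s\circ\sigma^{-1}$, and $\sigma*(gs)={}^\sigma g\,(\sigma*s)$ because the two actions on $X$ commute. Define $a_\sigma\in\mathrm{PGL}_2(F)$ by $\sigma*s_0=a_\sigma^{-1}s_0$. Then
\[
a_{\sigma\tau}^{-1}s_0=\sigma*(a_\tau^{-1}s_0)=({}^\sigma a_\tau)^{-1}a_\sigma^{-1}s_0,
\]
so $a_{\sigma\tau}=a_\sigma\,{}^\sigma a_\tau$ and $a$ is a cocycle. The section $gs_0$ is equivariant if and only if $\sigma*(gs_0)=gs_0$ for all $\sigma$, that is,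
\begin{equation}\label{eq:cob}
{}^\sigma g=g\,a_\sigma\qquad\text{for all }\sigma\in\mathfrak S_m .
\end{equation}

\emph{Step 3: the curve.} Since $\mathrm{PGL}_2=\operatorname{Aut}(\mathbb P^1)$, condition \eqref{eq:cob} can be read on a curve. Let $C$ be the twist of $\mathbb P^1_{F_0}$ by $a$: a smooth projective curve of genus $0$ over $F_0$ with $C_F=\mathbb P^1_F$ and Galois action $\sigma\star p=a_\sigma({}^\sigma p)$. An isomorphism $C\to\mathbb P^1_{F_0}$ gives, over $F$, an element $g\in\mathrm{PGL}_2(F)$ with $g(\sigma\star p)={}^\sigma(g(p))={}^\sigma g({}^\sigma p)$ for all $p\in\mathbb P^1(F)$, and this is \eqref{eq:cob}. It remains to show that $C\cong\mathbb P^1_{F_0}$.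

\emph{Step 4: a divisor of odd degree.} The curve $C$ carries the $m$ points themselves. Let $s_i=x_i\circ s_0\in\mathbb P^1(F)=C(F)$; these are the distinct points $0,1,\infty,y_4,\dots,y_m$. From $x_i=x_{\sigma(i)}\circ\sigma$ we get
\[
{}^\sigma s_i=x_{\sigma(i)}\circ\sigma\circ s_0\circ\sigma^{-1}=x_{\sigma(i)}\circ(a_\sigma^{-1}s_0)=a_\sigma^{-1}(s_{\sigma(i)}),
\]
so $\sigma\star s_i=s_{\sigma(i)}$. Hence $D=s_1+\dots+s_m$ is Galois-stable and is a divisor on $C$ defined over $F_0$, of degree $m=2n+1$. The divisor $K_C$ of a nonzero rational differential on $C$ is defined over $F_0$ and has degree $-2$, so $D_1=D+nK_C$ has degree $1$. The Riemann--Roch space of $D_1$ commutes with extension of the ground field, and on $\mathbb P^1_F$ it is $\psi\cdot\langle1,y\rangle$ for some function $\psi$, because $D_1$ is linearly equivalent to the point $\infty$. So it has an $F_0$-basis $\phi_0,\phi_1$, and $\phi_1/\phi_0\colon C\to\mathbb P^1_{F_0}$ becomes a M\"obius transformation over $F$. It is therefore an isomorphism.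
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $m\ge5$ be odd and let $R$ be $R_d$ or $R_0$, where $L=K(\sqrt d)$. The open embedding $R^m\subset X$ and Proposition~\ref{prop:split} give an $(R\times\mathfrak S_m)$-equivariant birational isomorphism $R^m\dashrightarrow\mathrm{PGL}_2\times M$. By Lemma~\ref{lem:open} it restricts to an isomorphism $U\to U'$ of stable dense open sets.

The quotient maps $q\colon R^m\to R^m/R$ and $q'\colon\mathrm{PGL}_2\times M\to(R\backslash\mathrm{PGL}_2)\times M$ are $R$-torsors: they are faithfully flat, hence open, and their geometric fibers are free $R$-orbits. A torsor restricts to a torsor over an open subset of the base, and an invariant morphism from the total space of a torsor factors uniquely through the base. Since $U$ is $R$-stable, $U=q^{-1}(q(U))$ is a torsor over the open set $q(U)$, and likewise $U'$ over $q'(U')$. So $U\to U'$ and its inverse descend to mutually inverse morphisms between $q(U)$ and $q'(U')$, which are $\mathfrak S_m$-equivariant by uniqueness. With Lemma~\ref{lem:R}(a) and (c) we obtain $\mathfrak S_m$-equivariant $K$-birational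 isomorphisms
\[
T=R_d^m/R_d\ \sim\ Q_d\times M\ \sim\ \mathbb A^2\times M\ \sim\ Q_0\times M\ \sim\ R_0^m/R_0=V .
\]
The middle two are equivariant because $\mathfrak S_m$ acts trivially on the first factors. By Proposition~\ref{prop:torus} with $r=0$, the group $\mathbf{PGU}_m(L/K)$ is Cayley. The case $L/K=\mathbb C/\mathbb R$, $m=2n+1$ gives the last assertion. \qed

\begin{remark}\label{rem:hyp}
The hypothesis $m\ge5$ is used only in Step~1 of Proposition~\ref{prop:split}. For $m=3$ the map \eqref{eq:triv} reads $\mathrm{PGL}_2\cong X^{\mathrm d}$, the $a_\sigma$ form the subgroup of $\mathrm{PGL}_2(K)$ permuting $0,1,\infty$, and $\sigma$ acts by $g\mapsto ga_\sigma^{-1}$. The argument above still gives $T\sim Q_d$ and $V\sim Q_0$, but now $\sigma$ acts on the quadrics by conjugation with $a_\sigma$. For $K=\mathbb R$, the fact that $\mathbf{PGU}_3$ is not Cayley says, by Proposition~\ref{prop:torus}, that $Q_{-1}$ and $Q_0$ are not $\mathfrak S_3$-equivariantly birational.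

Oddness is used only in Step~4. It cannot be dropped: if Proposition~\ref{prop:split} held for an even $m\geq4$ over a field $K$ with a quadratic extension $L$, the proof above would make $\mathbf{PGU}_m(L/K)$ Cayley, against Theorem~\ref{thm:B}(3).
\end{remark}

\section{Forms of $\mathrm{PGL}_m$}\label{sec:forms}

Since $\mathrm{PGL}_m$ has trivial center, it is its own group of inner automorphisms. For $m=2$ every automorphism is inner. For $m\ge3$ the group of outer automorphisms is $\mathbb Z/2$, generated by the class of $g\mapsto{}^tg^{-1}$.

Let $G$ be a $K$-form of $\mathrm{PGL}_m$, choose an isomorphism $\phi\colon\mathrm{PGL}_{m,\overline K}\to G_{\overline K}$, and put $b_\gamma=\phi^{-1}\circ{}^\gamma\phi$ for $\gamma\in\operatorname{Gal}(\overline K/K)$. This is a cocycle of automorphisms, and $G$ is the twist of $\mathrm{PGL}_m$ by it. Its image in the group of outer automorphisms is a homomorphism $\chi_G\colon\operatorname{Gal}(\overline K/K)\to\mathbb Z/2$ independent of $\phi$. The form is inner if $\chi_G$ is trivial; otherwise it is outer, and $\ker\chi_G$ fixes a quadratic field extension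 $L/K$.

\begin{lemma}\label{lem:outer}
Let $G'$ be an outer $K$-form of $\mathrm{PGL}_m$, $m\ge3$, with quadratic extension $L/K$, and let $G=\mathbf{PGU}_m(L/K)$. Then $G$ is an outer form with the same extension, and for every $r\ge0$ the group $G'\times\mathbb G_m^r$ is Cayley if and only if $G\times\mathbb G_m^r$ is.
\end{lemma}

\begin{proof}
The group $\mathbf U_m$ is the twist of $\mathrm{GL}_m$ by the cocycle that is trivial on $\operatorname{Gal}(\overline K/L)$ and equal to $g\mapsto{}^tg^{-1}$ off it, so $\chi_G=\chi_{G'}$. Let $\phi,b$ and $\phi',b'$ be as above for $G$ and $G'$, and put $\psi=\phi'\phi^{-1}\colon G_{\overline K}\to G'_{\overline K}$. Then $G'$ is the twist of $G$ by the cocycle $\psi^{-1}\circ{}^\gamma\psi=\phi\,b'_\gamma b_\gamma^{-1}\phi^{-1}$, whose values are inner automorphisms, that is, elements of $G(\overline K)$. Apply Lemma~\ref{lem:twist}(b).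
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, parts (1), (2) and (4)]
(1) Twisting the matrix algebra by a cocycle with values in its automorphism group $\mathrm{PGL}_m$ gives a central simple algebra $A$ of degree $m$, and the corresponding inner form is $\mathrm{GL}_1(A)/\mathbb G_m$. It is Cayley by Example~\ref{ex:PGL}.

(2) This follows from Lemma~\ref{lem:outer} and Theorem~\ref{thm:A}.

(4) By Lemma~\ref{lem:outer} we may take $G=\mathbf{PGU}_m(L/K)$, and we treat all odd $m=2n+1\ge3$. By Lemma~\ref{lem:R}, $S^m\sim X\sim\mathbb G_a^m$ equivariantly, so it suffices to split the diagonal subgroup off both sides symmetrically. On the additive side, $v\mapsto([v],\sum v_i)$ is an isomorphism $\mathbb G_a^m\cong V\times\mathbb A^1$. On the torus we need a symmetric rational map $f\colon S^m\dashrightarrow S$ with $f(\lambda z)=\lambda f(z)$ for $\lambda\in S$. Two symmetric maps to $S$ are at hand. The product $\prod z_i$ is multiplied by $\lambda^m$. With $a=\sum z_i$, whose norm is $m^2\neq0$ at $(1,\dots,1)$, the quotient $a/\bar a$ is multiplied by $\lambda/\bar\lambda=\lambda^2$. The exponents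 $m$ and $2$ combine as the degrees of $D$ and $K_C$ did:
\[
f(z)=\Bigl(\prod_iz_i\Bigr)(a/\bar a)^{-n},\qquad f(\lambda z)=\lambda^{2n+1}\lambda^{-2n}f(z)=\lambda f(z).
\]
The point $f(z)^{-1}z$ depends only on the class $[z]\in T$, so $z\mapsto([z],f(z))$ is an $\mathfrak S_m$-equivariant birational isomorphism $S^m\dashrightarrow T\times S$ with inverse $([z],\lambda)\mapsto\lambda f(z)^{-1}z$. Both $S$ and $\mathbb G_m$ are open in $\mathbb P^1$, so
\[
T\times\mathbb G_m\ \sim\ T\times S\ \sim\ S^m\ \sim\ \mathbb G_a^m\ \cong\ V\times\mathbb A^1
\]
equivariantly, and Proposition~\ref{prop:torus} with $r=1$ shows that $G\times\mathbb G_m$ is Cayley.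
\end{proof}

\section{Outer forms of even degree}\label{sec:even}

An equivariant birational isomorphism survives every twist, over every extension field, and twists of $V$ are affine spaces. So if $G$ is stably Cayley, every twist of $T$ by a homomorphism to $\mathfrak S_m$ is a \emph{stably rational} variety, meaning that its product with some affine space is birational to an affine space. We find a twist for which this fails.

\subsection{The obstruction}
Let $\Gamma$ be a finite group. A $\Gamma$-lattice is a \emph{permutation lattice} if it has a $\mathbb Z$-basis permuted by $\Gamma$, that is, if it is a direct sum of lattices $\mathbb Z[\Gamma/\Gamma_j]$ for subgroups $\Gamma_j$. We use Voskresenski\u{\i}'s theorem \cite[\S4.7]{Vos}, see also \cite{CTS}: if a torus is split by a finite Galois extension with group $\Gamma$ and is stably rational, then its character lattice $\Lambda$ fits into an exact sequence of $\Gamma$-lattices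
\begin{equation}\label{eq:vos}
0\to\Lambda\to P\to P'\to0
\end{equation}
with $P$ and $P'$ permutation lattices.

\begin{lemma}\label{lem:sha}
If $\Lambda$ fits into a sequence \eqref{eq:vos}, then every class $\delta\in H^2(\Gamma,\Lambda)$ whose restriction to each cyclic subgroup of $\Gamma$ vanishes is $0$.
\end{lemma}

\begin{proof}
Shapiro's lemma states that for a subgroup $\Delta$, restriction to $\Delta$ followed by the $\Delta$-equivariant projection $\mathbb Z[\Gamma/\Delta]\to\mathbb Z$ onto the coefficient of the trivial coset is an isomorphism $H^i(\Gamma,\mathbb Z[\Gamma/\Delta])\cong H^i(\Delta,\mathbb Z)$. Moreover $H^1(\Delta,\mathbb Z)=\operatorname{Hom}(\Delta,\mathbb Z)=0$ and $H^2(\Delta,\mathbb Z)=\operatorname{Hom}(\Delta,\mathbb Q/\mathbb Z)$, compatibly with restriction. Hence $H^1(\Gamma,P')=0$, and $H^2(\Gamma,\Lambda)$ injects into $H^2(\Gamma,P)=\bigoplus_j\operatorname{Hom}(\Gamma_j,\mathbb Q/\mathbb Z)$, where $P=\bigoplus_j\mathbb Z[\Gamma/\Gamma_j]$. Let $(\chi_j)$ be the image of $\delta$. For a cyclic subgroup $\Delta\subset\Gamma_j$, restricting to $\Delta$ and projecting to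 the trivial coset of the $j$th summand gives $\chi_j|_\Delta$, which is therefore $0$. A character that vanishes on all cyclic subgroups is $0$.
\end{proof}

The lemma says nothing when $\Gamma$ is cyclic, as it always is over $\mathbb R$. We adjoin a variable to $K$ to obtain the smallest noncyclic group.

\subsection{Proof of Theorem~\ref{thm:B}(3)}
Let $m=2k\ge4$. By Lemma~\ref{lem:outer} we may take $G=\mathbf{PGU}_m(L/K)$. Suppose that $G\times\mathbb G_m^r$ is Cayley. By Proposition~\ref{prop:torus}, $T\times\mathbb G_m^r\sim V\times\mathbb A^r$ equivariantly over $K$, hence over $K'=K(t)$.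

\emph{The twisted torus.} Since $d$, $t$ and $dt$ are not squares in $K'$, the field $E=K'(\sqrt t,\sqrt d)$ has Galois group $\Gamma=\{1,\alpha,\beta,\alpha\beta\}\cong(\mathbb Z/2)^2$ over $K'$, where $\alpha$ negates $\sqrt t$ and fixes $\sqrt{dt}$, and $\beta$ fixes $\sqrt t$ and negates $\sqrt{dt}$. Let $\varepsilon\colon\Gamma\to\{\pm1\}$ be the action on $\sqrt d=\sqrt{dt}/\sqrt t$, so $\varepsilon(\alpha)=\varepsilon(\beta)=-1$ and $\varepsilon(\alpha\beta)=1$. Define $\rho\colon\Gamma\to\mathfrak S_m$ by
\[
\rho(\alpha)=(1\,2),\qquad\rho(\beta)=(3\,4)(5\,6)\cdots(2k{-}1\ \,2k);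
\]
it is the homomorphism attached to the \'etale algebra $K'(\sqrt t)\times K'(\sqrt{dt})^{k-1}$. It is chosen so that $\alpha$ and $\beta$ each fix an index while $\Gamma$ fixes none. By Lemma~\ref{lem:twist}(a), ${}_\rho T\times\mathbb G_m^r\sim{}_\rho V\times\mathbb A^r$ over $K'$, and ${}_\rho V$ is an affine space. As $\mathfrak S_m$ acts on $T$ by group automorphisms, ${}_\rho T$ is a torus; it is split by $E$ and stably rational.

The character lattice of $S$ is $\mathbb Z_\varepsilon$, the group $\mathbb Z$ with $\gamma$ acting by $\varepsilon(\gamma)$. That of ${}_\rho(S^m)$ is $N=\bigoplus_i\mathbb Ze_i$ with $\gamma e_i=\varepsilon(\gamma)e_{\rho(\gamma)(i)}$. The characters of ${}_\rho T$ are those trivial on the diagonal, so its lattice $\Lambda$ is the kernel of the sum of the coordinates: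
\begin{equation}\label{eq:lat}
0\to\Lambda\to N\xrightarrow{\ \Sigma\ }\mathbb Z_\varepsilon\to0 .
\end{equation}

\emph{The class.} The function $\theta(\gamma)=\frac12(1-\varepsilon(\gamma))$ is a cocycle $\Gamma\to\mathbb Z_\varepsilon$, since $\frac12(1-\varepsilon\varepsilon')=\frac12(1-\varepsilon)+\varepsilon\cdot\frac12(1-\varepsilon')$. Any cocycle $c\colon\Gamma\to\mathbb Z_\varepsilon$ restricts to a homomorphism $\langle\alpha\beta\rangle\to\mathbb Z$, so $c(\alpha\beta)=0$ and $c(\beta)=c(\alpha\cdot\alpha\beta)=c(\alpha)$; thus $c=c(\alpha)\theta$. The coboundary of an integer $a$ is $\gamma\mapsto\varepsilon(\gamma)a-a=-2a\theta(\gamma)$. So $H^1(\Gamma,\mathbb Z_\varepsilon)=\mathbb Z/2$, generated by $\theta$, and the class of $c$ is the parity of $c(\alpha)$. Let $\delta\in H^2(\Gamma,\Lambda)$ be the image of $\theta$ under the connecting map of \eqref{eq:lat}.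

\emph{$\delta\ne0$.} We show that $H^1(\Gamma,N)\to H^1(\Gamma,\mathbb Z_\varepsilon)$ is zero, so that the connecting map is injective. Let $c\colon\Gamma\to N$ be a cocycle with $c(\alpha)=\sum a_ie_i$ and $c(\beta)=\sum b_ie_i$. Computing $c(\alpha\beta)=c(\beta\alpha)$ in two ways gives
\[
(1-\beta)\,c(\alpha)=(1-\alpha)\,c(\beta).
\]
On $e_1,e_2$ the element $\beta$ acts by $-1$ and $\alpha$ by minus the exchange, so the first two coordinates give $2a_1=b_1+b_2=2a_2$, and $a_1+a_2=2a_1$ is even. On $e_{2j-1},e_{2j}$ with $j\ge2$ the roles are reversed, and the coordinate $2j-1$ gives $a_{2j-1}+a_{2j}=2b_{2j-1}$. Hence $\Sigma c(\alpha)$ is even and $\Sigma\circ c$ is a coboundary. This is where $m$ even is used: an index $i$ fixed by $\Gamma$ would split \eqref{eq:lat} by $1\mapsto e_i$.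

\emph{$\delta$ vanishes on cyclic subgroups.} Connecting maps commute with restriction. Over $\langle\alpha\rangle$ the sequence \eqref{eq:lat} is split by $1\mapsto e_3$, since $\alpha e_3=-e_3$; here $m\ge4$ is used. Over $\langle\beta\rangle$ it is split by $1\mapsto e_1$. In both cases the connecting map is zero. On $\langle\alpha\beta\rangle$ the cocycle $\theta$ itself is zero.

This contradicts Lemma~\ref{lem:sha}, so $G$ is not stably Cayley. \qed

\section{The real groups $\mathbf{PGU}(p,q)$}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
For $m=2$ every form of $\mathrm{PGL}_2$ is inner, and Theorem~\ref{thm:B}(1) applies. Let $m\ge3$, and let $I_{p,q}$ be the diagonal matrix with $p$ entries $1$ and $q$ entries $-1$. The group $\mathbf{PGU}(p,q)$ is the real form of $\mathrm{PGL}_m$ on which complex conjugation acts by $g\mapsto I_{p,q}\,{}^t\bar g^{-1}I_{p,q}^{-1}$, so it is outer, with extension $\mathbb C/\mathbb R$. For odd $m\ge5$ it is Cayley by Theorem~\ref{thm:B}(2). For even $m\ge4$ it is not stably Cayley by (3), hence not Cayley. For $m=3$ it is stably Cayley by (4), and it is not Cayley,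 by Lemma~\ref{lem:outer} with $r=0$, because $\mathbf{PGU}_3$ is not.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BD}
Mikhail Borovoi and Igor Dolgachev, \emph{Real reductive Cayley groups of rank 1 and 2}, arXiv:1212.1065 (2012).

\bibitem{CTS}
Colliot-Th\'el\`ene and Sansuc, \emph{La R-\'equivalence sur les tores}, 1977.

\bibitem{Vos}
V.~E.~Voskresenski\u{\i}, \emph{Algebraic Groups and Their Birational Invariants}.

\end{thebibliography}
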